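# Stronger coupling, smaller dimension: the spectrum of the diagonal Fibonacci Hamiltonian

## 1. The guess that coupling thins the spectrum

Take the free discrete Schrödinger operator on $\ell^2(\mathbb Z)$, whose spectrum is $[-2,2]$, and switch on an ordered but non-periodic potential of strength $q$. Gaps open. Turn $q$ up: the gaps should widen, and what remains should get smaller. So the first guess is that the size of the spectrum decreases as $q$ grows. For the Fibonacci potential the right notion of size is Hausdorff dimension, and these notes prove that the guess is correct. The natural reasons for believing it are not proofs, and some of them are false, so we begin by testing.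

**The operator.** Let $\omega=\frac{\sqrt5-1}2$. For $q\ge0$ and $\theta\in[0,1)$ put
$$(H_{q,\theta}\psi)(n)=\psi(n+1)+\psi(n-1)+q\,\chi_{[1-\omega,1)}(n\omega+\theta \bmod 1)\,\psi(n).$$
The potential takes the values $q$ and $0$, arranged as the two letters of the Fibonacci substitution sequence ($a\mapsto ab$, $b\mapsto a$). It is known that the spectrum does not depend on $\theta$; call it $\Sigma_q$. Clearly $\Sigma_0=[-2,2]$. The problem, taken from W. N. Yessen, "Spectral analysis of tridiagonal Fibonacci Hamiltonians", arXiv:1111.0953 (2011), is to prove or disprove the conjecture that $q\mapsto\dim_{\mathrm H}\Sigma_q$ is monotone decreasing on $[0,\infty)$.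

**Theorem A.** The function $q\mapsto\dim_{\mathrm H}\Sigma_q$ is strictly decreasing on $[0,\infty)$, with $\dim_{\mathrm H}\Sigma_0=1$ and $\lim_{q\to\infty}\dim_{\mathrm H}\Sigma_q=0$.

**Dimensions.** For a bounded set $K\subset\mathbb R$, $\dim_{\mathrm H}K$ is the infimum of the $s>0$ such that for every $\varepsilon>0$ there is a countable cover of $K$ by intervals $I_i$ with $\sum|I_i|^s<\varepsilon$. Let $N_n(K)$ be the number of closed dyadic intervals $[m2^{-n},(m+1)2^{-n}]$ that meet $K$; the upper box dimension is $\overline{\dim}_{\mathrm B}K=\limsup_n\frac{\log N_n(K)}{n\log2}$. Always $\dim_{\mathrm H}\le\overline{\dim}_{\mathrm B}$. The two can differ: $K=\{0\}\cup\{1/m:m\ge1\}$ is countable, so $\dim_{\mathrm H}K=0$, but its upper box dimension is $\frac12$. Indeed, at scale $\varepsilon$ the points $1/m$ with $m\le\varepsilon^{-1/2}$ are separated by gaps comparable to $\varepsilon$ or larger, so about $\varepsilon^{-1/2}$ intervals are needed for them, and about $\varepsilon^{-1/2}$ more suffice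 for the rest, which lies in $[0,\varepsilon^{1/2}]$.

**Trace polynomials.** Everything goes through the polynomials
$$t_{-1}=2,\quad t_0=E,\quad t_1=E-q,\quad t_{k+1}=t_kt_{k-1}-t_{k-2}\quad(k\ge1),\tag{1}$$
so that $t_2=t_1t_0-t_{-1}=E(E-q)-2$, and through the sets $\sigma_k=\sigma_k(q)=\{E\in\mathbb R:|t_k(E,q)|\le2\}$. Let $F_{-1}=0$, $F_0=F_1=1$, $F_{k+1}=F_k+F_{k-1}$. We shall see in Section 2 that $\sigma_k$ is a union of $F_k$ closed intervals with disjoint interiors, the bands $B_{k,1}(q),\dots,B_{k,F_k}(q)$, numbered from the top, and in Section 5 that $\Sigma_q=\bigcap_{k\ge 0}(\sigma_k\cup\sigma_{k+1})$ for $q>0$. So the $\sigma_k$ are the sets on which to try the guess.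

**Level $k=1$.** There is one band, $\sigma_1=[q-2,q+2]$. Its length is $4$ for every $q$: nothing shrinks. Worse, for $0\le q\le4$ the cover $\sigma_0\cup\sigma_1=[-2,q+2]$ has length $4+q$, which *increases*. So the total length of the covers $\sigma_k\cup\sigma_{k+1}$ is the wrong quantity to watch.

**No nesting.** One might hope that $\Sigma_{q_2}\subset\Sigma_{q_1}$ for $q_1<q_2$. This is false in general. At a site where the potential is $q$ we have $\langle\delta_n,H_{q,\theta}\delta_n\rangle=q$, so $\max\Sigma_q\ge q$, while $\Sigma_{q_1}\subset[-2,q_1+2]$. The inclusion fails as soon as $q_2>q_1+2$.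

**Level $k=2$.** From $|E(E-q)-2|\le2$ we get the two bands
$$\Big[q,\ \tfrac q2+\sqrt{\tfrac{q^2}4+4}\Big],\qquad\Big[\tfrac q2-\sqrt{\tfrac{q^2}4+4},\ 0\Big],$$
both of length $\sqrt{q^2/4+4}-q/2$, which strictly decreases from $2$ to $0$. The only critical point of $t_2$ is $E=q/2$, with critical value $-2-q^2/4$, whose square is $4+q^2+q^4/16$.

**Level $k=3$.** Put $X=E-q$, $Y=E$. Then $t_3=(XY-2)X-Y=X^2Y-2X-Y$, and
$$t_3-2=(X+1)(XY-Y-2),\qquad t_3+2=(X-1)(XY+Y-2).$$
With $R_\pm=\sqrt{(q\pm1)^2+8}$, the zeros of $t_3-2$ are $q-1$ and $\frac{q+1\pm R_+}2$; those of $t_3+2$ are $q+1$ and $\frac{q-1\pm R_-}2$. At $E=q-1$ we have $E(E-q-1)-2=-2q\le0$, so $q-1$ lies between the other two zeros of $t_3-2$. At $E=q+1>0$ we have $E(E-q+1)-2=2q\ge0$, so $q+1$ is the largest zero of $t_3+2$. The bands from the top are therefore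
$$\Big[q+1,\tfrac{q+1+R_+}2\Big],\qquad\Big[q-1,\tfrac{q-1+R_-}2\Big],\qquad\Big[\tfrac{q-1-R_-}2,\tfrac{q+1-R_+}2\Big],\tag{2}$$
of lengths $\frac12(R_+-(q+1))$, $\frac12(R_--(q-1))$ and $\frac12(2+R_--R_+)$. The first two decrease because $u\mapsto\sqrt{u^2+8}-u$ does. The third decreases because its derivative is $\frac12(h(q-1)-h(q+1))$ with $h(u)=u/\sqrt{u^2+8}$ increasing.

So the refined guess is that *each single band of $\sigma_k$, $k\ge2$, shrinks*, although the bands move. This is what we shall prove first.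

**Published results that we use.**

- (E1) (Sütő, Comm. Math. Phys. 111 (1987)) For $q>0$: $\Sigma_q=\{E\in\mathbb R:(t_k(E,q))_k\text{ is bounded}\}$.
- (E2) (Cantat, Duke Math. J. 149 (2009); Damanik–Gorodetski–Yessen, *The Fibonacci Hamiltonian*, Invent. Math. 206 (2016)) For every $q>0$, $\Sigma_q$ is a dynamically defined Cantor set; hence its Hausdorff and upper box dimensions coincide. Moreover $q\mapsto\dim_{\mathrm H}\Sigma_q$ is real-analytic on $(0,\infty)$.
- (E3) (Damanik–Embree–Gorodetski–Tcheremchantsev, Comm. Math. Phys. 280 (2008)) $\lim_{q\to\infty}\dim_{\mathrm H}\Sigma_q\cdot\log q=\log(1+\sqrt2)$.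

"Dynamically defined" means, roughly, that the set consists of the points that never leave a finite family of intervals under a smooth expanding Markov map, as the middle-thirds set does for $x\mapsto3x\bmod1$ on $[0,\frac13]\cup[\frac23,1]$. We use only the two consequences stated: monotonicity needs (E1) and the equality of dimensions; analyticity and (E3) serve only for strictness and for the limit.

## 2. Words, traces and bands

**The words.** For $A,B\in SL_2(\mathbb R)$ put $W_{-1}=B^{-1}A$, $W_0=B$, $W_1=A$ and $W_{k+1}=W_kW_{k-1}$. This relation also holds for $k=0$, since $BB^{-1}A=A$. For $k\ge0$, $W_k$ is a positive word of length $F_k$ in $A,B$: $W_2=AB$, $W_3=ABA$, and so on. Let $\tau_k=\operatorname{tr}W_k$.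

**Trace recursion.** For $V\in SL_2$, Cayley–Hamilton says $V+V^{-1}=(\operatorname{tr}V)I$, so $\operatorname{tr}(UV)=\operatorname{tr}U\operatorname{tr}V-\operatorname{tr}(UV^{-1})$. For $k\ge1$ we have $W_kW_{k-1}^{-1}=W_{k-1}W_{k-2}W_{k-1}^{-1}$, hence
$$\tau_{k+1}=\tau_k\tau_{k-1}-\tau_{k-2}\qquad(k\ge1).\tag{3}$$
So $(\tau_{n-1},\tau_n,\tau_{n+1})$ is obtained from $u=(\tau_{-1},\tau_0,\tau_1)$ by applying $n$ times the map $(x,y,z)\mapsto(y,z,yz-x)$. This map is a polynomial automorphism of $\mathbb R^3$ with inverse $(x,y,z)\mapsto(xy-z,x,y)$.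

**The invariant.** Let $Q(x,y,z)=x^2+y^2+z^2-xyz-4$, a symmetric function. As a quadratic polynomial in $x$, it takes the same value at $x$ and $yz-x$, because these sum to $yz$. Hence $Q(\tau_{n-1},\tau_n,\tau_{n+1})$ does not depend on $n\ge0$. We shall use the identity
$$(2y-xz)^2=(x^2-4)(z^2-4)+4Q\tag{4}$$
and its permutations. To check it, note that the left side is $4y^2-4xyz+x^2z^2$, that $(x^2-4)(z^2-4)=x^2z^2-4x^2-4z^2+16$, and that the difference is $4Q$.

**The Schrödinger family.** Now take
$$A=\begin{pmatrix}X&-1\\1&0\end{pmatrix},\quad B=\begin{pmatrix}Y&-1\\1&0\end{pmatrix},\quad X=E-q,\ Y=E .$$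
Then
$$W_{-1}=B^{-1}A=\begin{pmatrix}0&1\\-1&Y\end{pmatrix}\begin{pmatrix}X&-1\\1&0\end{pmatrix}=\begin{pmatrix}1&0\\q&1\end{pmatrix},\tag{5}$$
so $u=(2,Y,X)$ and $\tau_k=t_k(E,q)$ by (1) and (3). Moreover $Q=4+X^2+Y^2-2XY-4=(Y-X)^2=q^2$.

**Lemma 1.** Let $W$ be a positive word of length $N\ge1$ in $A,B$, and $T(E,q)=\operatorname{tr}W$ on the Schrödinger family, $q\in\mathbb R$. Then $T$ is monic of degree $N$ in $E$, with coefficients polynomial in $q$. For every real $q$ and every $c\in[-2,2]$ all complex zeros $E$ of $T(\cdot,q)-c$ are real. At $q=0$ and $E=2\cos\kappa$ we have $T=2\cos N\kappa$.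

*Proof.* *Degree.* By induction on $N$, the $(1,1)$ entry of $W$ is monic of degree $N$, the off-diagonal entries have degree at most $N-1$, and the $(2,2)$ entry has degree less than $N$. Multiplying on the left by $\begin{pmatrix}E-V&-1\\1&0\end{pmatrix}$ changes the entries to $(E-V)w_{11}-w_{21}$, $(E-V)w_{12}-w_{22}$, $w_{11}$, $w_{12}$, which preserves the claim.

*Real zeros.* Write $W=M_N\cdots M_1$ with $M_n=\begin{pmatrix}E-V_n&-1\\1&0\end{pmatrix}$, $V_n\in\{q,0\}$, and extend $V$ with period $N$. Suppose $T(E)=2\cos\vartheta$ with $E\in\mathbb C$. Since $\det W=1$, $e^{i\vartheta}$ is an eigenvalue of $W$. Starting from an eigenvector $(u_1,u_0)^T$, the recursion $(u_{n+1},u_n)^T=M_n(u_n,u_{n-1})^T$ gives a nonzero sequence with $u_{n+1}+u_{n-1}+V_nu_n=Eu_n$ and $u_{n+N}=e^{i\vartheta}u_n$. On the $N$-dimensional space of all sequences with $u_{n+N}=e^{i\vartheta}u_n$, with inner product $\sum_{n=1}^Nu_n\overline{w_n}$, the shift is unitary, since the products $u_n\overline{w_n}$ have period $N$. So shift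 plus inverse shift plus $V$ is Hermitian, and its eigenvalue $E$ is real.

*The case $q=0$.* Then $A=B$ has eigenvalues $e^{\pm i\kappa}$, and $W=B^N$. $\square$

**Lemma 2.** Let $P$ be a monic real polynomial of degree $N\ge1$ such that for each $c\in[-2,2]$ all zeros of $P-c$ are real. Then:

1. For $c\in(-2,2)$ the zeros of $P-c$ are simple.
2. $P'$ has $N-1$ simple real zeros $e_1>\dots>e_{N-1}$; $|P(e_i)|\ge2$, $P(e_i)$ has the sign $(-1)^i$, and $P''(e_i)P(e_i)<0$.
3. $\{|P|\le2\}$ is a union of $N$ compact intervals $B_1,\dots,B_N$ (from the top) with disjoint interiors; $P$ maps each homeomorphically onto $[-2,2]$, with value $2(-1)^{j-1}$ at the upper end of $B_j$. The point of $B_j$ where $P=c$ is the $j$-th largest zero of $P-c$, counted with multiplicity.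

*Proof.* (1) Near a zero $E_0$ of order $m\ge2$ of $P-c$ we have $P-c\approx a(E-E_0)^m$ with $a\ne0$ real. For $c'$ near $c$, the equation $P=c'$ has $m$ solutions near $E_0$, close to $E_0$ plus the $m$-th roots of $(c'-c)/a$. If $m\ge3$ some are not real; if $m=2$ they are not real when $(c'-c)/a<0$. This contradicts the hypothesis for $c'\in(-2,2)$.

(2) By (1) with $c=0$, $P$ has simple zeros $x_1>\dots>x_N$. Rolle's theorem gives a zero $e_i$ of $P'$ in each $(x_{i+1},x_i)$. That makes $N-1$ of them, so they are all the zeros and are simple. On $(x_{i+1},x_i)$ the sign of $P$ is $(-1)^i$, and $|P|$ has its maximum there at $e_i$; since $P''(e_i)\ne0$, we get $P''(e_i)P(e_i)<0$. If $|P(e_i)|<2$, then $P-P(e_i)$ would have a multiple zero, contrary to (1).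

(3) Put $e_0=+\infty$, $e_N=-\infty$. On $[e_j,e_{j-1}]$ (open at an infinite end) $P$ is strictly monotone, and $(-1)^{j-1}P$ runs from a value $\ge2$ (or $+\infty$) at the upper end to a value $\le-2$ (or $-\infty$) at the lower end. So there is exactly one band on each of these intervals, and each band contains exactly one solution of $P=c$. Two bands meet only if they are adjacent, at a point $e_i$ with $|P(e_i)|=2$, and this is a double zero of $P-P(e_i)$, counted once for each of the two bands. $\square$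

By Lemma 1, Lemma 2 applies to $t_k(\cdot,q)$, $k\ge0$, with $N=F_k$. At $q=0$ we have $t_k=2\cos(F_k\kappa)$, so all critical values are $\pm2$ and
$$|B_{k,j}(0)|=2\cos\tfrac{(j-1)\pi}{F_k}-2\cos\tfrac{j\pi}{F_k}\le\tfrac{2\pi}{F_k}.\tag{6}$$

## 3. Band lengths and the motion of critical values

**Theorem B.** Let $k\ge2$.

1. If $q>0$ and $\partial_Et_k(E,q)=0$ ($E$ real), then $\partial_qt_k(E,q)\ne0$ and $t_k(E,q)^2\ge4+q^2$.
2. The absolute value of each critical value of $t_k(\cdot,q)$ is strictly increasing in $q\in[0,\infty)$.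
3. Each band length $|B_{k,j}(q)|$ is strictly decreasing in $q\in[0,\infty)$. In particular $|B_{k,j}(q)|\le|B_{k,j}(0)|\le2\pi/F_k$.

**First attempt: differentiate the eigenvalues.** The natural tool for a moving band is the Feynman–Hellmann formula. For $c=2\cos\vartheta\in(-2,2)$, let $E_j(c,q)$ be the point of $B_{k,j}(q)$ where $t_k=c$. It is a simple eigenvalue of the Hermitian operator in the proof of Lemma 1, because $e^{i\vartheta}\ne e^{-i\vartheta}$ leaves a one-dimensional eigenspace. With a normalized eigenvector $u$, $\partial_qE_j=\sum_{n\le N,\,V_n=q}|u_n|^2\in[0,1]$. So every band moves up, with speeds in $[0,1]$. To conclude that a band shrinks, its lower end must move *faster* than its upper end, and about this comparison the formula says nothing.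

**A second look at the speed.** Differentiating $t_k(E_j(c,q),q)=c$ gives $\partial_qE_j=g(E_j,q)$ with $g=-\partial_qt_k/\partial_Et_k$, a rational function of $E$ with poles at the critical points. If all its residues are positive, then $g$ decreases in $E$ between poles, which is exactly what is wanted. The sign of a residue is decided by whether the critical value moves away from $0$.

**Proposition 3.** Let $W$ be a positive word of length $N\ge2$, $T(E,q)=\operatorname{tr}W$ on the Schrödinger family, with critical points $e_i(q)$, critical values $v_i(q)=T(e_i(q),q)$ and bands $B_j(q)$. Suppose that $\partial_qT(E,q)\ne0$ whenever $q>0$, $E\in\mathbb R$ and $\partial_ET(E,q)=0$. Then each $|v_i|$ is strictly increasing and each $|B_j|$ is strictly decreasing on $[0,\infty)$. If the supposition holds for $q<0$ instead, then on $(-\infty,0]$ each $|v_i|$ is strictly increasing in $|q|$ and each $|B_j|$ is strictly decreasing in $|q|$.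

*Proof.* The last sentence follows by applying the argument below to $T(E,-q)$, since Lemma 1 holds for all real $q$.

**Step 1: critical values move outward.** The $e_i(q)$ are simple zeros of $\partial_ET(\cdot,q)$ for every real $q$, so they are real-analytic in $q$ by the implicit function theorem. Since $\partial_ET(e_i,q)=0$, the chain rule gives $v_i'(q)=\partial_qT(e_i(q),q)\ne0$ for $q>0$. So $v_i$ is strictly monotone on $[0,\infty)$. As $|v_i|\ge2$, its sign is constant, so $|v_i|$ is strictly monotone as well. At $q=0$ we have $T=2\cos N\kappa$, so $|v_i(0)|=2\le|v_i(q)|$: $|v_i|$ is strictly increasing. In particular $v_iv_i'>0$ for $q>0$.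

**Step 2: the residues are positive.** Let $q>0$ and $g=-\partial_qT/\partial_ET$. As $T$ is monic of degree $N$ in $E$, $\partial_qT$ has degree at most $N-1$, and $\partial_ET$ has degree $N-1$ with simple zeros. Hence
$$g(E,q)=g_\infty(q)+\sum_{i=1}^{N-1}\frac{r_i}{E-e_i},\qquad r_i=-\frac{\partial_qT(e_i,q)}{\partial_E^2T(e_i,q)}=-\frac{v_i'}{\partial_E^2T(e_i,q)}.$$
By Step 1, $v_i'$ has the sign of $v_i$; by Lemma 2, $\partial_E^2T(e_i,q)$ has the opposite sign. So $r_i>0$ for all $i$, and, since there is at least one pole, $\partial_Eg=-\sum r_i/(E-e_i)^2<0$ off the poles.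

**Step 3: the bands shrink.** For $c\in(-2,2)$ let $E_j(c,q)\in B_j(q)$ solve $T=c$. It is analytic in $(c,q)$, because $\partial_ET\ne0$ there, and $\partial_qE_j=g(E_j,q)$ for $q>0$. Differentiating in $c$ gives $\partial_q\partial_cE_j=\partial_Eg(E_j,q)\,\partial_cE_j$, that is,
$$\partial_q\log|\partial_cE_j|=\partial_Eg(E_j,q)<0\qquad(q>0).$$
So $|\partial_cE_j(c,q)|$ is strictly decreasing in $q\in[0,\infty)$ for each $c$ (continuity covers $q=0$), and so is $|B_j(q)|=\int_{-2}^2|\partial_cE_j(c,q)|\,dc$. $\square$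

So parts 2 and 3 of Theorem B follow from part 1 and (6). It remains to exclude real solutions of $\partial_Et_k=\partial_qt_k=0$ with $q>0$.

**Why general facts about periodic operators do not suffice.** Lemmas 1 and 2 hold for every positive word. At $q=0$ all $|v_i|$ equal $2$, and afterwards they stay $\ge2$; but a critical value may come back. Take $W=A^3B^3$. From $A^3=(X^2-1)A-XI$ and $B^3=(Y^2-1)B-YI$,
$$\operatorname{tr}A^3B^3=(X^2-1)(Y^2-1)(XY-2)-XY(Y^2-1)-XY(X^2-1)+2XY.$$
The map $E\mapsto q-E$ sends $(X,Y)$ to $(-Y,-X)$ and leaves this unchanged, so $E=q/2$ is a critical point for every $q$. There $X=-q/2$, $Y=q/2$; with $s=q^2/4$ the critical value is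
$$-(s-1)^2(s+2)+2s(s-1)-2s=-2-s(s-1)^2 .$$
Its absolute value $2+s(1-s)^2$ increases for $0<s<\frac13$, decreases for $\frac13<s<1$, and is back to $2$ at $s=1$, that is, at $q=2$. For $\frac13<s<1$ the corresponding residue $r_i$ is negative, and the argument of Proposition 3 stops. So the proof of part 1 must use how $W_k$ is built.

## 4. The sign of $\partial_qt_k$ at a critical point

We prove Theorem B(1), for all real $q\ne0$. The idea is to *leave the Schrödinger family*: at a critical point we deform the matrices $A,B$ inside $SL_2(\mathbb R)$ in such a way that $W_k$ is kept fixed and $W_{k-1}$ is varied, and we watch the trace of $B^{-1}A$, which on the Schrödinger family is frozen at $2$.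

Let $k\ge2$, $G=W_k$, $D=W_{k-1}$. We isolate the only three facts about this pair that will be used.

- (a) $A$ and $B$ are words in $G,D$, and the substitution $(A,B)\leftrightarrow(G,D)$ is invertible in the free group.
- (b) Written as a word in $G,D$, the element $B^{-1}A$ contains the letter $D$ at least once, and only with one exponent sign $\varepsilon=\pm1$.
- (c) For all $A,B\in SL_2(\mathbb R)$, the triple $(x,y,z)=(\operatorname{tr}G,\operatorname{tr}D,\operatorname{tr}GD)$ is the image of $u=(\operatorname{tr}B^{-1}A,\operatorname{tr}B,\operatorname{tr}A)$ under a polynomial automorphism $\Phi$ of $\mathbb R^3$ with $Q\circ\Phi=Q$.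

*Proof of (a), (b), (c).* Going down with $W_{j-1}=W_j^{-1}W_{j+1}$, we express all $W_j$, $-1\le j\le k$, through $W_k=G$ and $W_{k-1}=D$. This descent inverts the ascent $W_{j+1}=W_jW_{j-1}$, which gives (a).

For (b) we show: *for $m\ge1$, in $W_{k-m}$ the letter $D$ occurs, and only with sign $(-1)^{m-1}$, while $G$ occurs only with sign $(-1)^m$ (if at all).* This holds for $W_{k-1}=D$ and $W_{k-2}=D^{-1}G$. For $m\ge2$, in $W_{k-m-1}=W_{k-m}^{-1}W_{k-(m-1)}$ the first factor has $D$-sign $-(-1)^{m-1}=(-1)^m$ and $G$-sign $(-1)^{m+1}$; the second has $D$-sign $(-1)^{m-2}=(-1)^m$ and $G$-sign $(-1)^{m-1}=(-1)^{m+1}$. The signs agree, so nothing cancels, and the claim holds for $m+1$. Take $m=k+1$.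

For (c), $GD=W_{k+1}$, so $(x,y,z)=(\tau_k,\tau_{k-1},\tau_{k+1})$ is a permutation of $(\tau_{k-1},\tau_k,\tau_{k+1})$, and Section 2 applies. $\square$

For example, if $k=2$, then $G=AB$, $D=A$, $B=D^{-1}G$ and $B^{-1}A=G^{-1}DD$: the letter $D$ occurs twice, with sign $+$.

Let $\Theta$ be the first component of $\Phi$, so $\operatorname{tr}G=\Theta(u)$. Because $\Phi$ is an automorphism, $d\Theta\ne0$ everywhere. Fix $q\ne0$ and a real $E$ with $\partial_Et_k(E,q)=0$, and let $u_0=(2,Y,X)$.

**Step 1: the form of $d\Theta$ at a critical point.** The aim is to reduce $\partial_qt_k$ to one coefficient. On the Schrödinger family $u=(2,E,E-q)$, so $d\Theta(0,1,1)=\partial_Et_k=0$ at $u_0$. The covector $d\tau_{-1}$ also kills $(0,1,1)$; so does $dQ$, since at $u_0$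
$$\frac{\partial Q}{\partial\tau_0}=2Y-2X=2q,\qquad\frac{\partial Q}{\partial\tau_1}=2X-2Y=-2q.$$
As $q\ne0$, $d\tau_{-1}$ and $dQ$ are linearly independent, so they span the two-dimensional annihilator of $(0,1,1)$. Hence there are real $c,e$ with
$$d\Theta=c\,d\tau_{-1}+e\,dQ\ \text{ at }u_0,\qquad\partial_qt_k=d\Theta(0,0,-1)=2qe.\tag{7}$$
We must show $e\ne0$. Check for $k=2$: $\Theta=\tau_1\tau_0-\tau_{-1}$, the critical point is $Y=-X=q/2$, $d\Theta=(-1,-\frac q2,\frac q2)$, $dQ=(4+\frac{q^2}4,2q,-2q)$, so $e=-\frac14$, $c=\frac{q^2}{16}$, and $2qe=-\frac q2$ is indeed $\partial_qt_2=-E$ at $E=q/2$.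

**Step 2: a deformation that fixes $G$.** The aim is a relation between $c$ and $e$. For $\xi\in sl_2(\mathbb R)$ (real, trace zero), keep $G$ and replace $D$ by $De^{s\xi}$. By (a), the words for $A,B$ in $G,D$ give a smooth path $(A_s,B_s)$ in $SL_2(\mathbb R)^2$, and forming the words $G,D$ from $A_s,B_s$ returns $G$ and $De^{s\xi}$. So $\Theta(u(s))=\operatorname{tr}G$ is constant. Differentiating at $s=0$ and using (7),
$$0=c\,\dot\tau_{-1}+e\,\dot Q\qquad\text{for every }\xi\in sl_2(\mathbb R).\tag{8}$$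

**Step 3: the derivative of $\operatorname{tr}B^{-1}A$.** The aim is to write $\dot\tau_{-1}$ as $\varepsilon\operatorname{tr}(S\xi)$ with a matrix $S$ of controlled sign. Here (b) enters. If $\varepsilon=+1$, an occurrence $B^{-1}A=UDV$ contributes $\operatorname{tr}(UD\xi V)=\operatorname{tr}(VUD\,\xi)$. If $\varepsilon=-1$, then $D^{-1}$ becomes $e^{-s\xi}D^{-1}$, and an occurrence $UD^{-1}V$ contributes $-\operatorname{tr}(U\xi D^{-1}V)=-\operatorname{tr}(D^{-1}VU\,\xi)$. In both cases the contribution is $\varepsilon\operatorname{tr}(C_i\xi)$, where $C_i$ is a cyclic permutation of the word $B^{-1}A$, so $C_i=g_i(B^{-1}A)g_i^{-1}$ with $g_i\in SL_2(\mathbb R)$. As $\operatorname{tr}\xi=0$,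
$$\dot\tau_{-1}=\varepsilon\operatorname{tr}(S\xi),\qquad S=\sum_i(C_i-I).$$
Let $(a_i,b_i)^T\ne0$ be the second column of $g_i$. By (5),
$$C_i-I=q\,g_i\begin{pmatrix}0&0\\1&0\end{pmatrix}g_i^{-1}=q\begin{pmatrix}a_ib_i&-a_i^2\\b_i^2&-a_ib_i\end{pmatrix}.$$
All these matrices come with the *same* factor $q$; this is what the common sign in (b) buys. Summing, with $\alpha=\sum a_ib_i$, $\beta=\sum a_i^2$, $\gamma=\sum b_i^2$,
$$S=q\begin{pmatrix}\alpha&-\beta\\\gamma&-\alpha\end{pmatrix},\qquad\operatorname{tr}S^2=2q^2(\alpha^2-\beta\gamma)\le0,\qquad S\ne0,\tag{9}$$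
by Cauchy–Schwarz and because there is at least one term, so $\beta+\gamma>0$.

**Step 4: $e\ne0$.** Suppose $e=0$. Since $d\Theta\ne0$, we have $c\ne0$, and (8) gives $\operatorname{tr}(S\xi)=0$ for all $\xi\in sl_2(\mathbb R)$. As $S\in sl_2(\mathbb R)$ and the trace form is nondegenerate on $sl_2(\mathbb R)$, this forces $S=0$, contrary to (9). So $e\ne0$ and $\partial_qt_k=2qe\ne0$.

**Step 5: the lower bound for $t_k^2$.** The aim is to read off a sign from (8) and (9). By (c), $Q=Q(x,y,z)$ along the path, and $\dot x=0$, $\dot y=\operatorname{tr}(D\xi)$, $\dot z=\operatorname{tr}(GD\xi)$. With $M^\circ=M-\frac12(\operatorname{tr}M)I$,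
$$\dot Q=\operatorname{tr}(\mathcal K\xi),\qquad\mathcal K=(2y-xz)D^\circ+(2z-xy)(GD)^\circ\in sl_2(\mathbb R).$$
By (8), $\operatorname{tr}((e\mathcal K+c\varepsilon S)\xi)=0$ for all $\xi$, so $e\mathcal K=-c\varepsilon S$ and $\operatorname{tr}\mathcal K^2=(c/e)^2\operatorname{tr}S^2\le0$. We claim
$$\tfrac12\operatorname{tr}\mathcal K^2=Q\,(Q+4-x^2).\tag{10}$$
As $Q=q^2>0$, it follows that $Q+4-x^2\le0$, that is, $t_k^2=x^2\ge4+q^2$.

**Step 6: proof of (10).** For $M,M'\in SL_2$ we have $\operatorname{tr}(M^\circ M'^\circ)=\operatorname{tr}(MM')-\frac12\operatorname{tr}M\operatorname{tr}M'$ and $\operatorname{tr}M^2=(\operatorname{tr}M)^2-2$. Also $\operatorname{tr}(D\,GD)=\operatorname{tr}(GD\,D)=yz-x$. Hence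
$$\tfrac12\operatorname{tr}(D^\circ)^2=\tfrac{y^2-4}4,\quad\tfrac12\operatorname{tr}((GD)^\circ)^2=\tfrac{z^2-4}4,\quad\tfrac12\operatorname{tr}(D^\circ(GD)^\circ)=\tfrac{yz-2x}4,$$
and, with $a=2y-xz$, $b=2z-xy$,
$$2\operatorname{tr}\mathcal K^2=a^2(y^2-4)+b^2(z^2-4)+2ab(yz-2x).$$
Put $p=x^2-4$, $r=y^2-4$, $w=z^2-4$. By (4), $a^2=pw+4Q$, $b^2=pr+4Q$, $(yz-2x)^2=rw+4Q$. Moreover
$$ab=-p(yz-2x)-2xQ,$$
because both sides equal $4yz-2xy^2-2xz^2+x^2yz$: on the right, $-p(yz-2x)=2x^3-x^2yz-8x+4yz$ and $-2xQ=-2x^3-2xy^2-2xz^2+2x^2yz+8x$. Inserting,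
$$2\operatorname{tr}\mathcal K^2=(prw+4Qr)+(prw+4Qw)-2p(rw+4Q)-4xQ(yz-2x).$$
The terms with $prw$ cancel, and what is left is
$$4Q\big[(y^2+z^2-8)-2(x^2-4)-xyz+2x^2\big]=4Q(y^2+z^2-xyz)=4Q(Q+4-x^2).$$
Dividing by $4$ gives (10). $\square$

This proves Theorem B(1). Proposition 3, with $W=W_k$ and $N=F_k\ge2$, now gives parts 2 and 3, and (6) gives the bound $|B_{k,j}(q)|\le2\pi/F_k$.

## 5. The spectrum as an intersection of covers

From here to the end of Section 6, $q>0$, except where the limit $q\to0+$ is taken. For $k\ge0$ let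
$$O_k=\{E\in\mathbb R:|t_k|>2,\ |t_{k+1}|>2\}=\mathbb R\setminus(\sigma_k\cup\sigma_{k+1}).$$

**Lemma 4.** $O_k\subset O_{k+1}$, and $\Sigma_q=\mathbb R\setminus\bigcup_kO_k=\bigcap_k(\sigma_k\cup\sigma_{k+1})$. Consequently, if $E\in\sigma_{k+2i}$ for all $i\ge0$, then $E\in\Sigma_q$.

*Proof.* **Step 1: two large neighbors force escape.** Let $E\in O_k$, and let $m\ge0$ be minimal with $E\in O_m$. Then $|t_{m-1}|\le2$: for $m=0$ because $t_{-1}=2$, for $m\ge1$ because $E\notin O_{m-1}$ while $|t_m|>2$. Hence $|t_{m+2}|\ge|t_m||t_{m+1}|-2>\max(|t_m|,|t_{m+1}|)$; indeed, if $a\ge b>2$, then $ab-2-a=a(b-1)-2>a-2>0$. Now suppose $|t_n|>\max(|t_{n-1}|,|t_{n-2}|)$ and $|t_{n-1}|>2$, as we have just shown for $n=m+2$. Then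
$$|t_{n+1}|\ge|t_n||t_{n-1}|-|t_{n-2}|>|t_n|(|t_{n-1}|-1)>|t_n|,$$
and the supposition holds for $n+1$. So $|t_n|>2$ for all $n\ge m$, which gives $E\in O_{k+1}$. For $n\ge m+3$ we have $|t_{n-1}|\ge|t_{m+2}|$, so $|t_{n+1}|>(|t_{m+2}|-1)|t_n|$ with a fixed factor greater than $1$: the orbit is unbounded.

**Step 2: otherwise the orbit is bounded.** Let $E\notin\bigcup_kO_k$, $n\ge2$ and $|t_n|>2$. Then $|t_{n-1}|,|t_{n+1}|\le2$. By the invariant, $t_n$ is a root $w$ of
$$w^2-t_{n-1}t_{n+1}w+t_{n-1}^2+t_{n+1}^2-4-q^2=0,$$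
whose discriminant is $(4-t_{n-1}^2)(4-t_{n+1}^2)+4q^2\le16+4q^2$. So $|t_n|\le\frac12(4+\sqrt{16+4q^2})$.

With (E1), Steps 1 and 2 give the formula for $\Sigma_q$.

**Step 3: the last claim.** Let $E\in\sigma_{k+2i}$ for all $i\ge0$. For $n\ge k$ one of $n,n+1$ has the form $k+2i$, so $E\notin O_n$. For $n<k$, $O_n\subset O_k$, so again $E\notin O_n$. $\square$

## 6. A band of $\sigma_k$ contains a band of $\sigma_{k+2}$

For the dimension we need that no band of $\sigma_k$ is wasted.

**Lemma 5.** Let $q>0$, $k\ge2$. Every band of $\sigma_k(q)$ contains a band of $\sigma_{k+2}(q)$, and therefore contains a point of $\Sigma_q$.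

The second assertion follows from the first: iterating, we get nested bands of $\sigma_k,\sigma_{k+2},\sigma_{k+4},\dots$; a common point exists by compactness and lies in $\Sigma_q$ by Lemma 4.

**Why two levels, and why not by looking at edges.** One level is not enough. For $q=4$ the upper band of $\sigma_2$ is $[4,2+2\sqrt2]$, about $[4,4.83]$, while by (2) the bands of $\sigma_3$ are about $[5,5.37]$, $[3,3.56]$ and $[-0.56,-0.37]$: it meets none of them. Two levels up, one would try the intermediate value theorem between the edges of the band. At its lower edge $E=q$ we have $t_1=0$, $t_2=-2$, $t_3=-q$, $t_4=2q$. For $q=4$ this is $8$, as hoped; but for $q=\frac12$ it is $1$, so the edge itself belongs to $\sigma_4$, and the edge values do not give the required crossing. The proof must find the large values of $t_{k+2}$ in the interior of the band. It does so by writing $t_{k+2}$ as an amplitude greater than $2$ times the cosine of a phase, and by counting how far the phase turns.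

**Step 1: amplitude and phase.** Let $N=F_k\ge2$, $1\le j\le N$, $J=[(j-1)\pi,j\pi]$. For $\varphi\in J$ and $q\ge0$ let $E(\varphi,q)\in B_{k,j}(q)$ be the point with $t_k=2\cos\varphi$. By Lemma 2(3) it is the $j$-th largest zero of $t_k-2\cos\varphi$, hence jointly continuous in $(\varphi,q)$. At $q=0$ it is $2\cos(\varphi/N)$. The sequence $s_m=\operatorname{tr}(W_k^mW_{k-1})$ satisfies $s_{m+1}=2\cos\varphi\,s_m-s_{m-1}$, with $s_{-1}=t_{k-2}$, $s_0=t_{k-1}$, $s_1=t_{k+1}$, so for $\sin\varphi\ne0$ it is $\operatorname{Re}(Ze^{im\varphi})$ with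
$$Z=t_{k-1}+i\,\frac{t_{k-2}-t_{k+1}}{2\sin\varphi}.\tag{11}$$
To have a function on all of $J$, we clear the denominator: along $E(\varphi,q)$ let
$$\tilde Z(\varphi,q)=(-1)^{j-1}\Big[\sin\varphi\,t_{k-1}+\tfrac i2(t_{k-2}-t_{k+1})\Big].$$
On $J$, $(-1)^{j-1}\sin\varphi=|\sin\varphi|$, so $\tilde Z=|\sin\varphi|\,Z$ in the interior.

**Step 2: the modulus.** Since $t_{k+1}+t_{k-2}=t_kt_{k-1}$, identity (4) with $Q=q^2$ gives
$$(t_{k+1}-t_{k-2})^2=(2t_{k+1}-t_kt_{k-1})^2=(t_k^2-4)(t_{k-1}^2-4)+4q^2.\tag{12}$$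
With $t_k^2-4=-4\sin^2\varphi$ we get
$$|\tilde Z|^2=\sin^2\varphi\,t_{k-1}^2-\sin^2\varphi\,(t_{k-1}^2-4)+q^2=4\sin^2\varphi+q^2.$$
So for $q>0$, $\tilde Z$ has no zero on $J$, and $\tilde Z=\pm iq$ at the two endpoints. Let $\theta_q$ be a continuous argument of $\tilde Z(\cdot,q)$ on $J$ and
$$\Delta(q)=\theta_q(j\pi)-\theta_q((j-1)\pi).$$
Then $\Delta(q)\in\pi\mathbb Z$, and it depends continuously on $q\in(0,\infty)$, hence is a constant $\Delta$.

**Step 3: $\Delta\ge0$.** Since $\Delta$ is constant, we may compute it as $q\to0+$. At $q=0$, with $\psi(\varphi)=\varphi F_{k-1}/F_k$,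
$$t_{k-1}=2\cos\psi,\qquad t_{k-2}=2\cos(\varphi-\psi),\qquad t_{k+1}=2\cos(\varphi+\psi),$$
and $t_{k-2}-t_{k+1}=4\sin\varphi\sin\psi$, so $\tilde Z(\varphi,0)=2|\sin\varphi|e^{i\psi(\varphi)}$. Normalize $\theta_q$, for small $q$, to be close to $\psi$ at the midpoint of $J$. On a compact interval inside $\operatorname{int}J$, $\tilde Z(\cdot,q)\to\tilde Z(\cdot,0)$ uniformly and the limit is bounded away from $0$. So $\theta_q-\psi$ is uniformly close to $2\pi\mathbb Z$, and by continuity and the normalization it is uniformly close to $0$ there. Only the endpoints need care, since there $\tilde Z(\cdot,0)$ vanishes. Let $\varphi_*=n\pi$ be an endpoint of $J$ and $\psi_*=\psi(\varphi_*)$.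

*Case 1: $\psi_*\notin\pi\mathbb Z$.* Let $m=\lfloor\psi_*/\pi\rfloor$. At $(\varphi_*,0)$ we have $|t_{k-1}|=|2\cos\psi_*|<2$. So there is $\eta\in(0,\frac\pi2)$ such that for $\varphi\in J$, $|\varphi-\varphi_*|\le\eta$, $0\le q\le\eta$ we have $|t_{k-1}|<2$ and $\psi(\varphi)\in(m\pi,(m+1)\pi)$. For such $\varphi$ and $q>0$, both factors in the product in (12) are $\le0$, so $(t_{k+1}-t_{k-2})^2\ge4q^2>0$: $\operatorname{Im}\tilde Z\ne0$, and $\theta_q$ cannot meet $\pi\mathbb Z$ there. At distance $\eta$ from $\varphi_*$, $\theta_q$ is close to $\psi$ for small $q$, hence in $(m\pi,(m+1)\pi)$. So it stays in this interval up to $\varphi_*$, where it is in $\frac\pi2+\pi\mathbb Z$. Thus $\theta_q(\varphi_*)=(m+\frac12)\pi$.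

*Case 2: $\psi_*\in\pi\mathbb Z$.* Then $F_k$ divides $nF_{k-1}$. As $\gcd(F_k,F_{k-1})=1$ and $0\le n\le N$, we have $n\in\{0,N\}$. At $(\varphi_*,0)$, $t_{k-1}=\pm2$. So there is $\eta\in(0,\frac\pi2)$ such that for $\varphi\in J$ with $0<|\varphi-\varphi_*|\le\eta$ and $0<q\le\eta$ we have $\operatorname{Re}\tilde Z=|\sin\varphi|\,t_{k-1}\ne0$ and $|\psi(\varphi)-\psi_*|<\frac\pi2$. There $\theta_q$ cannot meet $\frac\pi2+\pi\mathbb Z$. At distance $\eta$ it is close to $\psi$, hence in $(\psi_*-\frac\pi2,\psi_*+\frac\pi2)$ for small $q$, and it stays there for $\varphi\ne\varphi_*$. Letting $\varphi\to\varphi_*$, where $\theta_q\in\frac\pi2+\pi\mathbb Z$, we get $\theta_q(\varphi_*)=\psi_*\pm\frac\pi2$ with one of the signs.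

Now collect, recalling that $0<F_{k-1}/F_k<1$.

- If $1<j<N$, both endpoints are in Case 1, and $\Delta=\pi\big(\lfloor\psi(j\pi)/\pi\rfloor-\lfloor\psi((j-1)\pi)/\pi\rfloor\big)\ge0$, because $\psi$ is increasing.
- If $j=1$, then $\theta_q(0)=\pm\frac\pi2$; and $\psi(\pi)\in(0,\pi)$ gives $\theta_q(\pi)=\frac\pi2$. So $\Delta\in\{0,\pi\}$.
- If $j=N$, then $\psi((N-1)\pi)=F_{k-1}\pi-\pi F_{k-1}/F_k$ gives $\theta_q((N-1)\pi)=F_{k-1}\pi-\frac\pi2$, while $\theta_q(N\pi)=F_{k-1}\pi\pm\frac\pi2$. So $\Delta\in\{0,\pi\}$.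

Hence $\Delta\ge0$. As a check for $k=2$, $j=1$: at $\varphi=0$ we have $t_2=2$ and $t_3=2t_1-t_0=E-2q$, so $\tilde Z=\frac i2(t_0-t_3)=iq$. At $\varphi=\pi$ we have $E=q$, $t_0=q$, $t_3=-q$, and again $\tilde Z=iq$. So $\theta_q=\frac\pi2$ at both ends and $\Delta=0$.

**Step 4: $t_{k+2}$ crosses from above $2$ to below $-2$, or conversely.** Fix any $q>0$. On $\operatorname{int}J$, by (11) and $2\cos\varphi\,t_{k-1}=t_kt_{k-1}=t_{k+1}+t_{k-2}$,
$$\operatorname{Re}Z=t_{k-1},\qquad\operatorname{Re}(Ze^{i\varphi})=\cos\varphi\,t_{k-1}+\tfrac12(t_{k+1}-t_{k-2})=t_{k+1},$$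
and then $\operatorname{Re}(Ze^{2i\varphi})=2\cos\varphi\,t_{k+1}-t_{k-1}=t_kt_{k+1}-t_{k-1}=t_{k+2}$. So
$$t_{k+2}=|Z|\cos\Psi,\qquad\Psi=2\varphi+\theta_q,\qquad|Z|=\sqrt{4+q^2/\sin^2\varphi}>2 .$$
At the endpoints of $J$, $\Psi\in\frac\pi2+\pi\mathbb Z$, and from the lower to the upper endpoint $\Psi$ increases by $2\pi+\Delta\ge2\pi$. By the intermediate value theorem, in $\operatorname{int}J$ it takes two consecutive multiples of $\pi$ as values, namely its initial value plus $\frac\pi2$ and plus $\frac{3\pi}2$. At the corresponding two energies of $B_{k,j}(q)$, $t_{k+2}=\pm|Z|$ with opposite signs, so it exceeds $2$ at one and is below $-2$ at the other. Between them $t_{k+2}$ has a zero. The band of $\sigma_{k+2}$ that contains this zero is an interval on which $|t_{k+2}|\le2$, so it contains neither of the two energies. Therefore it lies between them, inside $B_{k,j}(q)$. $\square$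

## 7. From shrinking bands to decreasing dimension

We prove Theorem A. Put $S_k(q,s)=\sum_{j=1}^{F_k}|B_{k,j}(q)|^s$ and $d(q)=\dim_{\mathrm H}\Sigma_q$.

**Step 1: for $s$ above the box dimension, the band sums tend to $0$.** Let $q_1>0$ and $s>s'>\overline{\dim}_{\mathrm B}\Sigma_{q_1}$. There is $C$ such that for all $n\ge0$ at most $C2^{ns'}$ closed dyadic intervals of length $2^{-n}$ meet $\Sigma_{q_1}$. Take $k\ge2$ so large that $2\pi/F_k<1$; by Theorem B(3) all bands of $\sigma_k(q_1)$ have length at most $2\pi/F_k$. Sort the bands by size: for $n\ge0$ consider those of length in $(2^{-n-1},2^{-n}]$. By Lemma 5, each contains a point of $\Sigma_{q_1}$, hence meets a dyadic interval $I$ of length $2^{-n}$ that meets $\Sigma_{q_1}$. The bands of this size that meet a given $I$ lie in the concentric interval $3I$ of length $3\cdot2^{-n}$, have disjoint interiors, and have length greater than $2^{-n-1}$, so there are at most $6$ of them. Altogether there are at most $6C2^{ns'}$ bands of this size, and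
$$S_k(q_1,s)\le\sum_{n\ge0:\ 2^{-n-1}<2\pi/F_k}6C\,2^{ns'}2^{-ns}\longrightarrow0\qquad(k\to\infty),$$
being a tail of a convergent geometric series. Lemma 5 is essential here: a band that missed the spectrum would not be counted by the boxes.

**Step 2: transfer to $q_2$.** Let $0<q_1<q_2$. By Theorem B(3), $S_k(q_2,s)\le S_k(q_1,s)\to0$. By Lemma 4, $\Sigma_{q_2}\subset\sigma_k(q_2)\cup\sigma_{k+1}(q_2)$ for every $k$. This is a cover by intervals of length at most $2\pi/F_k\to0$ with $\sum|\cdot|^s\le S_k(q_2,s)+S_{k+1}(q_2,s)\to0$. So $\dim_{\mathrm H}\Sigma_{q_2}\le s$. Letting $s\downarrow\overline{\dim}_{\mathrm B}\Sigma_{q_1}$ and using the equality of dimensions in (E2) at $q_1$,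
$$\dim_{\mathrm H}\Sigma_{q_2}\le\overline{\dim}_{\mathrm B}\Sigma_{q_1}=\dim_{\mathrm H}\Sigma_{q_1}.$$
For $q_1=0$ the inequality is trivial, since $\dim_{\mathrm H}\Sigma_0=\dim_{\mathrm H}[-2,2]=1$. So $d$ is non-increasing on $[0,\infty)$.

**Step 3: strictness and the limit.** By (E3), $d(q)\log q\to\log(1+\sqrt2)>0$, so $d(q)\to0$ as $q\to\infty$ and $d(q)>0$ for large $q$. Suppose $d(q_1)=d(q_2)$ with $0\le q_1<q_2$. Being non-increasing, $d$ is constant on $[q_1,q_2]$; being real-analytic on $(0,\infty)$ by (E2), it is constant there. Its limit at infinity is $0$, so $d=0$ on $(0,\infty)$, contrary to $d(q)>0$ for large $q$. Hence $d$ is strictly decreasing on $[0,\infty)$. $\square$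

By (E2), and because $\Sigma_0$ is an interval, the same holds for the box-counting dimension.

## 8. Band lengths for all Sturmian periodic approximants

**Theorem C.** Let $a_1,a_2,\dots\ge1$ be integers, $S_{-1}=B^{-1}A$, $S_0=B$, $S_{n+1}=S_n^{a_{n+1}}S_{n-1}$ $(n\ge0)$, so $S_1=B^{a_1-1}A$ and $S_n$ $(n\ge1)$ is a positive word in $A,B$, of length $N_n$. Put $T_n(E,q)=\operatorname{tr}S_n$ with $X=E-q$, $Y=E$. If $n\ge1$ and $N_n\ge2$, then for $q\ne0$ every real critical value of $T_n(\cdot,q)$ has square $\ge4+q^2$. The absolute values of all critical values are strictly increasing in $|q|$, and all $N_n$ band lengths of the corresponding periodic Schrödinger operator are strictly decreasing in $|q|$.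

With all $a_i=1$ we have $S_n=W_n$. For instance, $a_1=3$ gives $S_1=B^2A$, of length $3$, and then $S_{-1}=D^{-3}G$ with $G=S_1$, $D=B$.

*Proof.* Let $G=S_n$, $D=S_{n-1}$. We check facts (a), (b), (c) of Section 4 for this pair.

**Step 1: fact (a).** The recursion can be run downward by $S_{m-1}=S_m^{-a_{m+1}}S_{m+1}$. So $(S_n,S_{n-1})$ and $(S_0,S_{-1})=(B,B^{-1}A)$ are obtained from each other by invertible substitutions, and so are $(B,B^{-1}A)$ and $(A,B)$.

**Step 2: fact (b).** For $m\ge1$, in $S_{n-m}$ the letter $D$ occurs, and only with sign $(-1)^{m-1}$, while $G$ occurs only with sign $(-1)^m$ (if at all). This holds for $S_{n-1}=D$ and $S_{n-2}=D^{-a_n}G$. For $m\ge2$, in $S_{n-m-1}=S_{n-m}^{-a_{n-m+1}}S_{n-(m-1)}$ both factors have $D$-sign $(-1)^m$ and $G$-sign $(-1)^{m+1}$ whenever the letter occurs, and $D$ occurs because the exponent is at least $1$ in absolute value. Take $m=n+1$.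

**Step 3: fact (c).** For $P,D\in SL_2(\mathbb R)$, $\operatorname{tr}(D\cdot DP)=\operatorname{tr}D\operatorname{tr}(DP)-\operatorname{tr}P$. So replacing $P$ by $DP$ changes the triple $(\operatorname{tr}P,\operatorname{tr}D,\operatorname{tr}DP)$ by the map
$$\mu(x,y,z)=(z,y,yz-x).$$
This is a polynomial automorphism with inverse $(x,y,z)\mapsto(xy-z,y,x)$, and it preserves $Q$ by the computation for the invariant in Section 2 together with the symmetry of $Q$. Let $p_m=(\operatorname{tr}S_{m-1},\operatorname{tr}S_m,\operatorname{tr}S_mS_{m-1})$. Applying $\mu$ to $p_m$ exactly $a_{m+1}$ times gives $(\operatorname{tr}S_{m+1},\operatorname{tr}S_m,\operatorname{tr}S_mS_{m+1})$, and exchanging the first two entries gives $p_{m+1}$. Since $S_0S_{-1}=A$, we have $p_0=(\operatorname{tr}B^{-1}A,\operatorname{tr}B,\operatorname{tr}A)$. So $(\operatorname{tr}G,\operatorname{tr}D,\operatorname{tr}GD)$, which is $p_n$ with the first two entries exchanged, is the image of $p_0$ under a polynomial automorphism that preserves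 $Q$.

**Step 4: conclusion.** Steps 1 to 6 of Section 4 used only (a), (b), (c), the Schrödinger form (5) of $B^{-1}A$, and $q\ne0$; the sign of $q$ played no role, since (9) contains $q^2$. With $T_n$ in place of $t_k$ they show: if $q\ne0$ and $\partial_ET_n(E,q)=0$ with $E$ real, then $\partial_qT_n(E,q)\ne0$ and $T_n(E,q)^2\ge4+q^2$. Proposition 3 with $W=S_n$ and $N=N_n\ge2$, on both half-lines, gives the statements on critical values and on band lengths; the bands there are those of $\{|T_n|\le2\}$, the spectrum of the $N_n$-periodic Schrödinger operator whose potential is read off from $S_n$. $\square$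

In particular, since the bands have disjoint interiors, the Lebesgue measure of the spectrum of each such approximant is strictly decreasing in $|q|$.
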